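# A ball-shaped domain whose only min-max hypersurface touches the boundary from inside

## 1. Free boundary hypersurfaces, relative cycles, varifolds, perimeter

Throughout, $n\ge 2$. Points of $\mathbb R^{n+1}$ are written $(x,z)$ with $x\in\mathbb R^n$, $z\in\mathbb R$, and $r=|x|$, $\pi(x,z)=x$. The open unit ball of $\mathbb R^n$ is $B_1$, its volume is $\omega_n$, and $|A|$ is Lebesgue measure. $\Omega$ is a compact connected domain with nonempty smooth boundary and outward unit normal $\nu$.

**Definition (free boundary minimal hypersurface, FBMH).** A compact, smoothly embedded hypersurface $\Sigma\subset\Omega$ such that $\partial\Sigma\subset\partial\Omega$, the mean curvature of $\Sigma$ vanishes in its interior, and $\Sigma$ meets $\partial\Omega$ orthogonally along $\partial\Sigma$. Interior points of $\Sigma$ are allowed to lie on $\partial\Omega$; there too $\Sigma$ must be smooth, embedded and minimal. $\Sigma$ may be disconnected, and its components may carry positive integer multiplicities.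

*Example.* In the closed unit ball of $\mathbb R^{n+1}$ the equatorial disc $\{z=0\}$ is an FBMH: it is flat, and along its boundary the normal $\nu(x,0)=(x,0)$ is tangent to the disc.

**Definition (proper, non-proper).** An FBMH is *proper* if $\Sigma\cap\partial\Omega=\partial\Sigma$. Otherwise some component has an interior point on $\partial\Omega$, and $\Sigma$ is *non-proper*.

*Example.* Remove from the closed unit ball the open ball of radius $\frac14$ centered at $(0,-\frac14)$. The removed ball lies in $\{z<0\}$ and its boundary sphere passes through the origin. So the equatorial disc still lies in the domain and is still an FBMH, but its interior point $0$ is on $\partial\Omega$: it is non-proper.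

**The divergence identity.** Let $\Sigma$ be an FBMH and $\Gamma=\partial\Sigma$. The outward conormal $\xi$ of $\Sigma$ along $\Gamma$ is $\pm\nu$ by orthogonality. Since $-\xi$ points into $\Sigma\subset\Omega$, we have $\xi\cdot\nu\ge0$, so $\xi=\nu$. As $\Sigma$ is minimal, every Lipschitz vector field $X$ satisfies
$$\int_\Sigma \operatorname{div}_\Sigma X=\int_\Gamma X\cdot\nu .\tag{1}$$
Interior touching points play no role in (1), because $\Sigma$ is smooth and minimal there. With $X=(x,z)$ the left side is $n\,\mathrm{Area}(\Sigma)>0$, so $\Gamma\neq\emptyset$.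

**Definition (relative cycles, degree, sweep-outs, width).** $\mathcal Z_n(\Omega,\partial\Omega)$ is the space of relative $n$-cycles with the flat topology and mass of the Almgren–Pitts setting: informally, hypersurfaces $S\subset\Omega$ with $\partial S\subset\partial\Omega$, mass being area. The mass of a relative cycle is the mass of its representative in $\operatorname{int}\Omega$, and families start and end at the zero cycle. Almgren's isomorphism $\pi_1(\mathcal Z_n(\Omega,\partial\Omega),0)\cong H_{n+1}(\Omega,\partial\Omega)$ is realized as follows. A flat-continuous loop $\phi$ based at $0$ lifts uniquely to an $L^1$-continuous path $f_\tau\in BV(\operatorname{int}\Omega;\mathbb Z)$, $\tau\in[0,1]$, with $f_0=0$ and $\phi(\tau)$ equal to the relative boundary of $f_\tau[\Omega]$. Then $f_1$ is a constant $k\in\mathbb Z$, the *degree*, and two loops are homotopic if and only if their degrees agree. *Sweep-outs* (covering $\Omega$ once, counted with orientation) are the loops of degree $\pm1$. For a homotopy class $\Pi$, the *width* is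
$$W_\Pi(\Omega)=\inf_{\psi\in\Pi}\ \max_{\tau\in[0,1]}\mathrm{Area}(\psi(\tau)).$$

*Example.* In the unit ball let $\phi(\tau)$ be the relative boundary of $\{z>s\}$, with $s$ decreasing from $1$ to $-1$. Here $f_\tau$ is the indicator function of $\{z>s\}$, so $f_1=1$ and the degree is $1$. The slices have area $\omega_n(1-s^2)^{n/2}$, so $W_\Pi\le\omega_n$.

**Definition (min-max hypersurface).** The theorem of Li–Zhou says: if $2\le n\le6$ and $\Pi$ is such a class, the one-parameter min-max construction produces an FBMH $\Sigma$, counted with integer multiplicities, with $W_\Pi=\mathrm{Area}(\Sigma)$, as the limit of a min-max sequence for $\Pi$. Any FBMH obtained in this way, for any sweep-out class and any min-max sequence, is a *(one-parameter) free boundary min-max minimal hypersurface*. *Example:* such hypersurfaces exist in the unit ball, and by the slices above their area is at most $\omega_n$.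

**Definition (integral varifold, first variation).** An integral $n$-varifold $V$ is given by an $n$-rectifiable set $M$ with an integer density $\theta\ge1$; its mass measure is $\|V\|=\theta\,\mathcal H^n\llcorner M$, and it also records the approximate tangent planes of $M$. Its first variation is $\delta V(X)=\int \operatorname{div}_{T M}X\,d\|V\|$, and $V$ is stationary in an open set $U$ if $\delta V(X)=0$ for all $X\in C^1_c(U)$.

*Example.* By (1), a multiplicity-one FBMH has $\delta V(X)=\int_\Gamma X\cdot\nu$, of total variation at most $\mathcal H^{n-1}(\Gamma)$. The pairs of discs $\overline B_1\times\{\pm 1/i\}$ converge as varifolds to $\overline B_1\times\{0\}$ with density $2$: sheets can merge, and only an area bound prevents it.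

**Definition (finite perimeter).** A bounded measurable $P\subset\mathbb R^n$ has finite perimeter if the distributional gradient of its indicator function is a finite measure; this measure is carried by the reduced boundary of $P$. *Example:* for a finite set $K\subset B_1$, the set $P=B_1\setminus K$ has topological boundary $\partial B_1\cup K$ and reduced boundary $\partial B_1$, since the points of $K$ are null sets.

## 2. Can touching be unavoidable for min-max?

The following conjecture is from Martin Li, Xin Zhou, "Min-max theory for free boundary minimal hypersurfaces I - regularity theory", arXiv:1611.02612 (2016).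

**Conjecture.** There exists a compact smooth domain in $\mathbb R^{n+1}$ ($2\le n\le6$) for which any (one-parameter) free boundary min-max minimal hypersurface is non-proper.

In plain words: the construction allows the limit to touch the boundary of the container from inside. Is there a container in which *every* choice of sweep-out class and of min-max sequence leads to a touching hypersurface? We first try three containers.

**The ball.** Here nothing touches. On a minimal $\Sigma$ the function $|X|^2$ (with $X$ the position vector) satisfies $\Delta_\Sigma|X|^2=2n>0$, so it has no interior maximum, whereas an interior point of $\Sigma$ on the unit sphere would be one. More generally, if $\partial\Omega$ is strictly mean convex, the maximum principle excludes touching. So the container must be dented.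

**The ball with a cavity.** In the second example of Section 1, the equatorial disc is non-proper with area $\omega_n$. But the vertical slice $\{x_1=0\}$ passes through the centers of both boundary spheres. So it is flat and meets both orthogonally: it is a *proper* FBMH, connected since $n\ge2$, of area $\omega_n(1-4^{-n})<\omega_n$. Horizontal slices show only that $W_\Pi\le\omega_n$, and this does not exclude the vertical slice. Having one non-proper FBMH is cheap; the work is to exclude every other FBMH of area at most $\omega_n$.

**A dented cylinder.** Take a tall cylinder over $B_1$, with a rounded cap on top, and let its floor bulge up so that it touches the level $\{z=0\}$ at one interior point. The disc $\Sigma_0=\overline B_1\times\{0\}$ is a non-proper FBMH and horizontal slices have area at most $\omega_n$. But every disc $\overline B_1\times\{s\}$ with $s>0$ in the straight part is a proper FBMH of area exactly $\omega_n$. So the wall above the rim must lean inward, at least slightly.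

## 3. The theorem and the published results it uses

**Theorem 1.** Let $n\ge2$ and let $K\subset B_1$ be finite and nonempty. There is a compact connected domain $\Omega\subset\mathbb R^{n+1}$ with smooth boundary, diffeomorphic to a ball, such that $\Sigma_0=\overline B_1\times\{0\}$ is an FBMH in $\Omega$ with $(\Sigma_0\setminus\partial\Sigma_0)\cap\partial\Omega=K\times\{0\}$, and:

1. every connected FBMH $\Sigma\ne\Sigma_0$ in $\Omega$ satisfies $\mathrm{Area}(\Sigma)>\omega_n=\mathrm{Area}(\Sigma_0)$;
2. if $2\le n\le6$, then $W_\Pi(\Omega)=\omega_n$ for every sweep-out class $\Pi$ (indeed for every nontrivial class in $\pi_1(\mathcal Z_n(\Omega,\partial\Omega),0)$), and every min-max FBMH is $\Sigma_0$ with multiplicity one. In particular every min-max FBMH is non-proper.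

For $K=\{0\}$, $\Omega$ may be taken rotationally symmetric about the $z$-axis.

Part 2 with $K=\{0\}$ proves the conjecture: it is true. Besides the theorem of Li–Zhou and Almgren's isomorphism recalled above, we use:

* **Sobolev inequality** (Michael–Simon 1973; with boundary term e.g. Brendle, J. Amer. Math. Soc. 2021). There is $s_n>0$ such that for every compact smooth minimal hypersurface $\Sigma\subset\mathbb R^{n+1}$ with boundary $\Gamma$ and every Lipschitz $\varphi\ge0$,
$$s_n\Big(\int_\Sigma\varphi^{\frac n{n-1}}\Big)^{\frac{n-1}n}\le\int_\Sigma|\nabla\varphi|+\int_\Gamma\varphi .\tag{2}$$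
* **Allard (1972), compactness.** Integral varifolds supported in a fixed compact set, with bounded masses and bounded total first variations, subconverge to an integral varifold.
* **Allard (1972), interior regularity**, in this consequence: if stationary integral varifolds converge in a ball to a multiplicity-one $n$-plane through its center, then in a smaller concentric ball they are, from some index on, single smooth graphs over that plane with gradient tending to $0$.
* **Federer.** A bounded set $P\subset\mathbb R^n$ with $\mathcal H^{n-1}(\partial P)<\infty$ has finite perimeter, with reduced boundary contained in $\partial P$; Gauss–Green and the isoperimetric inequality hold for it.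

## 4. The shadow on the horizontal disc, and its holes

Let $N$ be a local unit normal of $\Sigma$ and $u=z|_\Sigma$. Then $|\nabla u|^2=1-N_z^2$; call $E=\int_\Sigma(1-N_z^2)$ the *tilt* of $\Sigma$. The Jacobian of $\pi|_\Sigma$ is $|N_z|$, so the area formula gives $|\pi(\Sigma)|\le\int_\Sigma|N_z|$. Moreover $1-N_z^2=(1-|N_z|)(1+|N_z|)\le2(1-|N_z|)$. Hence
$$\mathrm{Area}(\Sigma)=\int_\Sigma|N_z|+\int_\Sigma(1-|N_z|)\ \ge\ |\pi(\Sigma)|+\tfrac12E .\tag{3}$$

If the shadow $\pi(\Sigma)$ covers $B_1$, then $\mathrm{Area}(\Sigma)\ge\omega_n+\frac12E$, which is what we want as soon as $E>0$. The natural plan is therefore: take $\Sigma$ of area at most $\omega_n$, show by compactness that it is close to $\Sigma_0$, conclude that it is a graph over $B_1$, and apply (3).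

The plan stops at "conclude that it is a graph over $B_1$". Interior regularity makes $\Sigma$ a graph near any given interior point of the container, but the points of $K\times\{0\}$ and of the rim lie on $\partial\Omega$. There $\Sigma$ may have boundary: it may leave a hole above the dent, bounded by a piece of $\Gamma$ on the dent, or fall short of the rim. Holes can be present with no tilt at all. If the dent is $z=-|x-p|^2$ near $p$, the horizontal slice at level $-h$ misses the ball of radius $\sqrt h$ around $p$, so it has area less than $\omega_n$ and $E=0$. That slice is not an FBMH. So the free boundary condition must be used, to show that **the missing area is a small multiple of the tilt**.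

Here is the mechanism, heuristically. A hole of radius $\delta$ on the dent exerts a vertical force of order $F\sim\delta^{n-1}$, because the dent is nearly horizontal there and $\nu$ is nearly vertical. By (1) with $X=e_z$, vertical forces cancel, so the wall above the rim has to supply $F$ in the opposite direction. If the wall is extremely steep near the rim, this is possible only at a certain height $a$ above the rim, and (1) with $X=z\,e_z$ then gives $E\gtrsim aF$. The hole has area $\delta^n\sim F^{n/(n-1)}$. If the wall is so steep that $F^{1/(n-1)}\lesssim a^2$, the hole has area $\lesssim a^2F\lesssim aE$, which is much less than $E$. A rim that is flat to infinite order provides this for all $n$.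

## 5. The domains $\Omega_\varepsilon$

**The profile.** Let $D(s)=e^{-1/s}$ for $s>0$ and $D(s)=0$ for $s\le0$. For $s>0$ we have $D'=s^{-2}e^{-1/s}$ and $D''=s^{-4}(1-2s)e^{-1/s}$, so $D'$ is largest at $s=\frac12$; and $e^{1/s}\ge s^{-2n}/(2n)!$. Hence, for $s>0$,
$$D=s^2D',\quad 0<D'\le4e^{-2}<1,\quad D'\text{ increasing on }(0,\tfrac12],\quad D'(s)\le(2n)!\,s^{2n-2}.\tag{4}$$

**Step 1: the floor $b$.** This step produces a function that touches level $0$ exactly on $K$, has a prescribed form near $K$ and near the rim, and has few critical points. We claim there are $r_1\in[\frac78,1)$, $\varrho\in(0,\frac18]$ and $b\in C^\infty(B_1)$, $-1<b\le0$, with: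

* the balls $\overline{B_\varrho(p)}$, $p\in K$, are disjoint and contained in $B_{r_1}$; $\{b=0\}=K$; $b(x)=-|x-p|^2$ on $B_\varrho(p)$;
* $b(x)=1/\ln(1-|x|)$ for $r_1\le|x|<1$, equivalently $1-r=D(|b|)$ there;
* $\{\nabla b=0\}$ is Lebesgue-null.

Choose $r_0'\in[\frac78,1)$ and $\varrho\le\frac18$ such that the balls $\overline{B_{3\varrho}(p)}$ are disjoint and contained in $B_{r_0'}$. Put $r_0=\frac{1+r_0'}2$, $r_1=\frac{1+r_0}2$. Take smooth cutoffs with values in $[0,1]$: $\alpha$ compactly supported in $\bigcup_pB_{3\varrho}(p)$ with $\alpha=1$ on $\bigcup_pB_{2\varrho}(p)$, and $\beta=0$ for $r\le r_0'$, $\beta=1$ for $r\ge r_0$. Their supports are disjoint. Set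
$$b_0=-\alpha\,|x-p|^2+\frac{\beta}{\ln(1-r)}-\tfrac12(1-\alpha-\beta),$$
with $p$ the point of $K$ whose ball $B_{3\varrho}(p)$ contains $x$ (the first term is $0$ elsewhere, the second is $0$ where $\beta=0$). At each point this is a convex combination of numbers in $(-1,0]$, because $|x-p|^2\le(\frac38)^2$ and $|1/\ln(1-r)|\le1/\ln8<\frac12$ for $r\ge\frac78$. It vanishes only on $K$.

To control critical points, let $\zeta\in C_c^\infty(B_{r_1})$, $0\le\zeta\le1$, with $\zeta=0$ on $\bigcup_pB_\varrho(p)$ and $\zeta=1$ on $A=\{r\le r_0\}\setminus\bigcup_pB_{2\varrho}(p)$. Put $b=b_0+\zeta\,\ell\cdot x$ with $\ell$ small and $-\ell$ a regular value of $\nabla b_0$ (Sard). On the transition regions $\{\varrho\le|x-p|\le2\varrho\}$ and $\{r_0\le r\le r_1\}$, $b_0$ has the prescribed form. There $|\nabla b_0|$ equals $2|x-p|\ge2\varrho$, respectively $(1-r)^{-1}(\ln(1-r))^{-2}$, so it is bounded below. Hence $\nabla b\ne0$ there for small $\ell$. On $A$ we have $\nabla b=\nabla b_0+\ell$ (as $\nabla\zeta=0$ where $\zeta=1$ is maximal), and the solutions of $\nabla b_0=-\ell$ are isolated. In the remaining regions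 $b=b_0$ has the prescribed form, with critical points only in $K$. So $\{\nabla b=0\}$ is countable. On the compact support of $\zeta$, which avoids $K$, $b_0$ takes values in a compact subset of $(-1,0)$, so $-1<b<0$ off $K$ for small $\ell$. The claim is proved.

For $K=\{0\}$ one may instead take $b$ radial, equal to $-r^2$ for $r\le\frac18$ and to $1/\ln(1-r)$ for $r\ge\frac78$, with $\partial_rb<0$ on $(0,r_*)$, $\partial_rb>0$ on $(r_*,1)$ and minimum above $-1$. Then $\{\nabla b=0\}$ is a point and a sphere.

**Step 2: the tower.** This step adds, above level $0$, a tall tower with a slightly inward-leaning wall. With $s_n$ from (2), put $\kappa_n=(s_n/6n)^n$, let $m>\omega_n/\kappa_n$ be an integer, and $L=2m$. Let $\rho:[0,L+1]\to[0,1]$ be continuous, smooth on $[0,L+1)$, with $\rho=1$ on $[0,L]$, $\rho'<0$ on $(L,L+1)$ and $\rho(z)=\sqrt{L+1-z}$ near $L+1$. For $0\le\varepsilon\le\frac14$ put $R_\varepsilon(z)=(1-\varepsilon D(z))\rho(z)$ and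
$$\Omega_\varepsilon=\{|x|<1,\ b(x)\le z\le0\}\cup\{0\le z\le L+1,\ |x|\le R_\varepsilon(z)\}.$$

*Smoothness.* Let $S=\{|x|=1,z=0\}$ be the rim. For $z<0$ and $r$ near $1$, $b(x)\le z$ means $D(|b|)\ge D(|z|)$, i.e. $r\le1-D(|z|)$. So near $S$ the boundary is $\{r=R(z)\}$ with $R=1-D(-z)$ for $z\le0$ and $R=1-\varepsilon D(z)$ for $z\ge0$. This is smooth because $D$ is flat to infinite order at $0$. Near the tip $(0,L+1)$ the boundary is $r^2=(1-\varepsilon D(z))^2(L+1-z)$; the $z$-derivative of the right side at $z=L+1$ is $-(1-\varepsilon D(L+1))^2\neq0$, so $z$ is a smooth function of $r^2$. Thus $\Omega_\varepsilon$ is a compact connected smooth domain.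

*Graph description.* For $\varepsilon>0$ we have $R_\varepsilon'<0$ on $(0,L+1)$: on $(0,L]$ because $D'>0$, on $(L,L+1)$ because $\rho'<0$ too. So $\Omega_\varepsilon=\{|x|\le1,\ b\le z\le t_\varepsilon\}$, where $t_\varepsilon(x)=R_\varepsilon^{-1}(|x|)$ is smooth and positive on $B_1$ and $b=t_\varepsilon=0$ on $\partial B_1$. With $G_b,G_t$ the graphs of $b,t_\varepsilon$ over $B_1$, $\partial\Omega_\varepsilon=G_b\sqcup G_t\sqcup S$ and
$$\nu_z<0\text{ on }G_b\ (z\le0),\qquad\nu_z>0\text{ on }G_t\ (z>0),\qquad\nu_z=0\text{ on }S\ (z=0).\tag{5}$$
From $r=1-\varepsilon D(z)$, from $r=1-D(|z|)$, and from $|\nabla b|=2|x-p|\le\frac14$ near $K$ we read off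
$$\begin{aligned}
&\text{on }G_t\cap\{z<L\}: && 1-r=\varepsilon D(z), && \nu_z=\frac{\varepsilon D'(z)}{\sqrt{1+\varepsilon^2D'(z)^2}};\\
&\text{on }G_b\cap\{r\ge r_1\}: && 1-r=D(|z|), && |\nu_z|=\frac{D'(|z|)}{\sqrt{1+D'(|z|)^2}};\\
&\text{on }G_b\cap\pi^{-1}(B_\varrho(p)): && && |\nu_z|\ge\tfrac12 .
\end{aligned}\tag{6}$$
Since $D'<1$, the first two lines give $\nu_z\ge\frac12\varepsilon D'(z)$ and $|\nu_z|\ge\frac12D'(|z|)$.

*The disc.* As $b\le0\le t_\varepsilon$, $\Sigma_0=\overline B_1\times\{0\}$ lies in $\Omega_\varepsilon$. It is flat, and orthogonal to $\partial\Omega_\varepsilon$ along $S=\partial\Sigma_0$, where $\nu=(x,0)$. Its interior meets $\partial\Omega_\varepsilon$ where $b=0$, i.e. exactly in $K\times\{0\}$. So $\Sigma_0$ is a non-proper FBMH of area $\omega_n$. If $b$ is radial, $\Omega_\varepsilon$ is rotationally symmetric.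

**Step 3: $\Omega_\varepsilon$ is diffeomorphic to a ball ($\varepsilon>0$).** We exhibit a vector field pointing out of $\Omega_\varepsilon$ with a single zero. Let $\psi\in C_c^\infty(B_{r_1})$, $0\le\psi\le1$, $\psi=1$ near $K\cup\{0\}$; let $0<\delta<\min_{\overline B_{r_1}}t_\varepsilon$ and $h=\delta\psi$. Then $b<h<t_\varepsilon$ on $B_1$. Put $X=(x,\mu(z-h(x)))$ with $\mu>0$ large. Up to positive factors, $X\cdot\nu$ is

* on $S$: $1$;
* on $G_t$: $-x\cdot\nabla t_\varepsilon+\mu(t_\varepsilon-h)>0$, since $t_\varepsilon$ is radially nonincreasing;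
* on $G_b$: $x\cdot\nabla b+\mu(h-b)$, positive for $r\ge r_1$ since $\partial_rb>0$ there, and positive on $\overline B_{r_1}$ for large $\mu$ since $h-b$ has a positive minimum there.

So $X$ points strictly outward and the backward flow preserves $\Omega_\varepsilon$. Along it $x$ decays like $e^{-t}$, so eventually $h(x)=\delta$, and then $z\to\delta$. Every point therefore flows backward to $o=(0,\delta)$, the only zero of $X$. Take a small ball $B'\subset\operatorname{int}\Omega_\varepsilon$ around $o$ over which $h=\delta$. On $\partial B'$, $X\cdot((x,z)-o)=|x|^2+\mu(z-\delta)^2>0$. A forward trajectory from $\partial B'$ leaves $\Omega_\varepsilon$, because $|x|$ grows exponentially, or, if $x=0$, $|z-\delta|$ does. It leaves transversally, at a time smooth in its starting point, and every point of $\Omega_\varepsilon\setminus B'$ lies on exactly one such trajectory. Rescaling time gives $\Omega_\varepsilon\setminus\operatorname{int}B'\cong\partial B'\times[0,1]$. So $\Omega_\varepsilon$ is a ball with a collar attached, hence diffeomorphic to a ball.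

**Step 4: a transversal field, uniform in $\varepsilon$.** This will bound $\mathcal H^{n-1}(\Gamma)$. The maps $\Psi_\varepsilon(x,z)=((1-\varepsilon D(z))x,z)$ send $\Omega_0$ onto $\Omega_\varepsilon$ and $\partial\Omega_0$ onto $\partial\Omega_\varepsilon$ and tend smoothly to the identity. Fix a compactly supported smooth field $Y$ on $\mathbb R^{n+1}$ equal to the outward normal on $\partial\Omega_0$. Then for some $\varepsilon_1\in(0,\frac14]$,
$$Y\cdot\nu\ge\tfrac12\quad\text{on }\partial\Omega_\varepsilon,\qquad0<\varepsilon\le\varepsilon_1.\tag{7}$$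

**Proposition 2.** For all sufficiently small $\varepsilon>0$, every connected FBMH $\Sigma\ne\Sigma_0$ in $\Omega_\varepsilon$ has area $>\omega_n$.

This is part 1 of Theorem 1. Sections 6–9 prove it. Constants $C,C_0,c>0$ are independent of $\varepsilon$ and $\Sigma$; $C$ may change from line to line.

## 6. Vertical flux, height and density bounds

Let $0<\varepsilon\le\frac14$, let $\Sigma\subset\Omega_\varepsilon$ be a connected FBMH, $\Gamma=\partial\Sigma$, $u=z|_\Sigma$. In (1) take $X=e_z$ (divergence $0$) and $X=z\,e_z$ (divergence $|\nabla u|^2$). By (5), $z\nu_z=|z||\nu_z|$ on all of $\partial\Omega_\varepsilon$. So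
$$F:=\int_{\Gamma\cap G_t}\nu_z=\int_{\Gamma\cap G_b}|\nu_z|,\qquad E=\int_\Sigma|\nabla u|^2=\int_\Sigma(1-N_z^2)=\int_\Gamma|z||\nu_z|.\tag{8}$$

**Lemma 3.** If $\Sigma\neq\Sigma_0$, then $F>0$, and $\Sigma$ contains points with $z>0$ and points with $z<0$.

*Proof.* Suppose $F=0$. By (5) the sets $\Gamma\cap G_t$ and $\Gamma\cap G_b$ have measure $0$ in $\Gamma$. They are relatively open in $\Gamma$, hence empty, and $\Gamma\subset S$. By (8), $E=0$, so $u$ is constant on the connected $\Sigma$, equal to its boundary value $0$ (recall $\Gamma\ne\emptyset$). Thus $\Sigma\subset\overline B_1\times\{0\}$. The set $\Sigma\cap(B_1\times\{0\})$ is nonempty, since $\Sigma$ is $n$-dimensional. It is closed in $B_1\times\{0\}$, and open because it consists of interior points of an $n$-manifold lying in an $n$-plane. So $\Sigma\supset B_1\times\{0\}$ and $\Sigma=\Sigma_0$.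

If $F>0$, then $\Gamma\cap G_t\neq\emptyset$, and $z>0$ there. Also $\Gamma\cap G_b$ is a nonempty open subset of an $(n-1)$-manifold with $n-1\ge1$. It is infinite, so it contains points outside $K\times\{0\}$, where $z=b<0$. $\square$

**Lemma 4 (height).** If $\Sigma\ne\Sigma_0$ and $\mathrm{Area}(\Sigma)\le\omega_n$, then $u<L-1$ on $\Sigma$.

*Proof.* The idea is that each slab of height $2$ crossed by $\Sigma$ in the tower costs area at least $\kappa_n$.

**Step 1: a Sobolev inequality in the tower.** Its purpose is to remove the boundary term of (2). Let $\varphi=\varphi(z)\ge0$ be Lipschitz, supported in $[0,L]$, $\varphi(0)=\varphi(L)=0$. On $\Gamma\cap\{\varphi>0\}\subset G_t\cap\{0<z<L\}$ we have $r=1-\varepsilon D(z)\ge\frac34$, and the radial component of $\nu$ is at least $(1+\frac1{16})^{-1/2}$, so $x\cdot\nu\ge\frac12$. Since $\operatorname{div}_\Sigma(x,0)=n-|\nabla u|^2\le n$ and $|x|\le1$, (1) with $X=\varphi(z)\,(x,0)$ gives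
$$\tfrac12\int_\Gamma\varphi\le\int_\Sigma(n\varphi+|\varphi'|),\qquad\text{hence by (2)}\qquad s_n\Big(\int_\Sigma\varphi^{\frac n{n-1}}\Big)^{\frac{n-1}n}\le\int_\Sigma(3|\varphi'|+2n\varphi).\tag{9}$$

**Step 2: area in a slab.** Let $[s-1,s+1]\subset[0,L]$, let $s$ be a value of $u$, and $a(\tau)=\mathcal H^n(\Sigma\cap\{|z-s|<\tau\})>0$. We claim $a(1)\ge\kappa_n$. Insert $\varphi=\min\{1,(\tau-|z-s|)_+/h\}$, $0<\tau<1$, in (9). Here $|\varphi'|\le1/h$, supported in $\tau-h\le|z-s|\le\tau$, and $\varphi=1$ for $|z-s|\le\tau-h$. Letting $h\to0$,
$$s_na^{(n-1)/n}\le3a'+2na\qquad\text{for a.e. }\tau\in(0,1).$$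
If $a(1)<(s_n/4n)^n$, then $2na\le\frac{s_n}2a^{(n-1)/n}$ on $(0,1)$, so $3a'\ge\frac{s_n}2a^{(n-1)/n}$, i.e. $(a^{1/n})'\ge s_n/(6n)$ a.e. Since $a^{1/n}$ is monotone, $a(1)\ge(s_n/6n)^n=\kappa_n$. Otherwise $a(1)\ge(s_n/4n)^n\ge\kappa_n$ directly.

**Step 3: counting slabs.** If $\max u\ge2m-1=L-1$, then, since $u$ also takes negative values (Lemma 3) and $\Sigma$ is connected, $u$ attains $1,3,\dots,2m-1$. The slabs $\{|z-s|<1\}$ for these values are disjoint, so $\mathrm{Area}(\Sigma)\ge m\kappa_n>\omega_n$, a contradiction. $\square$

**Lemma 5.** Let $0<\varepsilon\le\varepsilon_1$, $\Sigma\ne\Sigma_0$, $\mathrm{Area}(\Sigma)\le\omega_n$. Then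
$$\mathcal H^{n-1}(\Gamma)\le C_0,\qquad F\le C_0\varepsilon,\qquad E\le(L+1)C_0\varepsilon,\tag{10}$$
$$\mathcal H^n(\Sigma\cap B_\tau(q))\ge c\,\tau^n\qquad(q\in\Sigma,\ 0<\tau\le1).\tag{11}$$

*Proof.* By (7) and (1), $\frac12\mathcal H^{n-1}(\Gamma)\le\int_\Sigma\operatorname{div}_\Sigma Y\le C\omega_n$. By Lemma 4, $0<z<L$ on $\Gamma\cap G_t$, so by (6) $\nu_z\le\varepsilon D'(z)\le\varepsilon$ there and $F\le C_0\varepsilon$. By (8), with $z<L$ on $\Gamma\cap G_t$ and $|z|=|b|<1$ on $\Gamma\cap G_b$, $E\le LF+F$.

For (11), use (1) with $X=\varphi Y$: $\int_\Gamma\varphi\le C\int_\Sigma(\varphi+|\nabla\varphi|)$ for Lipschitz $\varphi\ge0$. Inserting this in (2) with radial cutoffs around $q$, exactly as in Step 2 above, $a(\tau)=\mathcal H^n(\Sigma\cap B_\tau(q))$ satisfies $s_na^{(n-1)/n}\le C(a'+a)$ a.e. Fix $\tau\in(0,1]$. If $a(\tau)^{1/n}\ge s_n/2C$, then $a(\tau)\ge(s_n/2C)^n\tau^n$. Otherwise $Ca\le\frac{s_n}2a^{(n-1)/n}$ on $(0,\tau)$, so $(a^{1/n})'\ge s_n/(2nC)$ a.e. there and $a(\tau)\ge(s_n\tau/2nC)^n$. $\square$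

## 7. Compactness: small-area competitors converge to $\Sigma_0$ with multiplicity one

Suppose Proposition 2 fails. Then there are $\varepsilon_i\to0$ and connected FBMHs $\Sigma_i\ne\Sigma_0$ in $\Omega_i:=\Omega_{\varepsilon_i}$ with $\mathrm{Area}(\Sigma_i)\le\omega_n$. Let $V_i$ be the multiplicity-one varifold of $\Sigma_i$, and $\Gamma_i,E_i,F_i$ the corresponding quantities. By (1) and (10) the total first variations are at most $C_0$. All supports lie in $\Omega_0$, since $R_\varepsilon\le\rho$ gives $\Omega_i\subset\Omega_0$. By Allard compactness, along a subsequence $V_i\to V$ with $V$ integral, $\operatorname{spt}\|V\|\subset\Omega_0$, $\|V\|(\mathbb R^{n+1})=\lim\mathrm{Area}(\Sigma_i)\le\omega_n$. Since $E_i\to0$ and $1-N_z^2$ is a continuous function of the tangent plane, $\|V\|$-a.e. tangent plane of $V$ is horizontal.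

**(a) No mass on the boundary: $\|V\|(\partial\Omega_0)=0$.** Write $\|V\|=\theta\mathcal H^n\llcorner M$. At $\mathcal H^n$-a.e. point of $M\cap\partial\Omega_0$ the approximate tangent plane of $M$ is the tangent plane of $\partial\Omega_0$, and $\|V\|$-a.e. it is horizontal. But $\partial\Omega_0$ has a horizontal tangent plane only over critical points of $b$ and at the top tip, because on the rest of the wall $r=\rho(z)$ the normal has a radial component. By Step 1 of Section 5 this set is $\mathcal H^n$-null.

**(b) In the interior, $V$ is a union of horizontal levels.** A compact subset of $\operatorname{int}\Omega_0$ is disjoint from $\partial\Omega_i=\Psi_{\varepsilon_i}(\partial\Omega_0)$ for large $i$, so $V$ is stationary in $\operatorname{int}\Omega_0$. As the tangent planes are horizontal, testing with $X=\phi e_j$, $j\le n$, gives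
$$\int\partial_j\phi\,d\|V\|=0\qquad(\phi\in C_c^\infty(\operatorname{int}\Omega_0)).$$
On a box $Q\times I\subset\operatorname{int}\Omega_0$ this says: for each $f\in C_c(I)$ the measure $g\mapsto\int g(x)f(z)\,d\|V\|$ on $Q$ has zero gradient (first for $f\in C_c^\infty(I)$, then by approximation), so it is a constant times Lebesgue measure. Hence $\|V\|=\mathcal L^n\times\kappa$ on the box, with $\kappa$ a Radon measure on $I$. The $n$-density of $\|V\|$ at $(x,s)$ is
$$\lim_{\tau\to0}\tau^{-n}\int_{|h-s|<\tau}(\tau^2-(h-s)^2)^{n/2}\,d\kappa(h)=\kappa(\{s\}),$$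
by dominated convergence. Since $V$ is integral, this is a positive integer for $\kappa$-a.e. $s$. So $\kappa$ is a locally finite sum of integer point masses, and the density at $(x,s)$ is locally constant in $x$ on $\omega(s)=\{x:(x,s)\in\operatorname{int}\Omega_0\}$.

For small $\sigma>0$ and $|s|\le\sigma$, the set $\omega(s)$ is connected with $|\omega(s)|\ge\frac23\omega_n$. It is $B_1$ for $s>0$ and $B_1\setminus K$ for $s=0$. For $s<0$ it is $\{b<s\}$, a ball concentric with $B_1$ of radius $1-D(|s|)$ minus the disjoint closed balls of radius $\sqrt{|s|}$ around the points of $K$; here $n\ge2$ gives connectedness. So a level that carries mass has constant integer density on $\omega(s)$ and carries at least $\frac23\omega_n$. As the total mass is at most $\omega_n$, **at most one level $|s|\le\sigma$ carries mass.**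

**(c) $V=\Sigma_0$ with multiplicity one.** By Lemma 3 and connectedness there is $q_i\in\Sigma_i$ with $z(q_i)=0$; let $q_i\to q$ along a subsequence. For $\tau\in(0,1]$ and $i$ large, $B_{\tau/2}(q_i)\subset\overline B_\tau(q)$, so (11) gives $\|V\|(\overline B_\tau(q))\ge c(\tau/2)^n>0$. By (a) this mass lies in $\operatorname{int}\Omega_0$, so some level $|s|\le\tau$ carries mass. As $\tau$ is arbitrary and by uniqueness in (b), it is level $0$. It has constant multiplicity $m_0\ge1$ on $B_1\setminus K$, and $m_0\omega_n\le\omega_n$ forces $m_0=1$. This level already has the full mass $\omega_n$, so there is no other mass.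

**(d) $\eta_i:=\max_{\Sigma_i}|z|\to0$.** Otherwise, along a subsequence, there are points of $\Sigma_i$ with $|z|\ge\sigma'>0$. Then (11) with radius $\min\{\sigma'/2,1\}$ gives $\|V\|(\{|z|\ge\sigma'/2\})>0$, contradicting (c).

**(e) A graph near one point.** Fix $x_0\in B_1\setminus K$. Near $(x_0,0)\in\operatorname{int}\Omega_0$ the $V_i$ are stationary for large $i$ and converge to a multiplicity-one disc. By Allard's regularity theorem there is $d_1>0$ such that for large $i$ the part of $\Sigma_i$ in $B_{d_1}(x_0)\times(-d_1,d_1)$ is a single smooth graph over $B_{d_1}(x_0)$. By (d) this is all of $\Sigma_i\cap(B_{d_1}(x_0)\times\mathbb R)$.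

From now on $i$ is large and the index is dropped: $\Sigma,\Omega,\varepsilon,\eta$. By Lemma 3, $\eta>0$, and $\eta$ is as small as needed.

## 8. Two sides of $\Sigma$ and the uncovered part of $B_1$

**Step 1: sides.** We define the two sides of $\Sigma$. The set $\operatorname{int}\Omega=\{|x|<1,\ b<z<t_\varepsilon\}$ is contractible, and $\Sigma\cap\operatorname{int}\Omega$ is a relatively closed embedded hypersurface without boundary in it. So the mod-2 intersection number of a loop with it is homotopy invariant and vanishes. Counting mod 2 the crossings along generic paths from a base point gives a locally constant $\chi:\operatorname{int}\Omega\setminus\Sigma\to\{0,1\}$ that changes value across $\Sigma$ at every point of $\Sigma\cap\operatorname{int}\Omega$.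

**Step 2: normalization.** We show that "far above" and "far below" are on different sides. For small $\eta$, $\{b\ge-\eta\}$ is the union of the balls $\overline{B_{\sqrt\eta}(p)}$, $p\in K$, and the annulus $\{1-D(\eta)\le r<1\}$, because $b$ is bounded away from $0$ on $\overline B_{r_1}\setminus\bigcup_pB_\varrho(p)$. So $\{b<-\eta\}$ is connected ($n\ge2$), and so is the lower set $\operatorname{int}\Omega\cap\{z<-\eta\}$, which is fibred over it by the intervals $(b(x),-\eta)$. The upper set $\operatorname{int}\Omega\cap\{z>\eta\}$ is connected because its horizontal slices are concentric discs. Both are disjoint from $\Sigma$. For large $i$ we have $b(x_0)<-\eta$. Also $t_\varepsilon(x_0)>L>\eta$, since $R_\varepsilon\ge1-\varepsilon>|x_0|$ on $[0,L]$. By (e) the open vertical segment over $x_0$ crosses $\Sigma$ exactly once, transversally. So we may normalize: $\chi=1$ on the upper set, $\chi=0$ on the lower set.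

**Step 3: boundary values.** We extend $\chi$ to locally constant functions on $G_b\setminus\Gamma$ and $G_t\setminus\Gamma$, including touching points.

* If $y\in G_b\setminus\Sigma$, $\chi$ is constant on $W\cap\operatorname{int}\Omega$ for a small ball $W$ around $y$; let $\chi_b(y)$ be this value.
* If $y\in G_b\cap(\Sigma\setminus\Gamma)$ is a touching point, then $T_y\Sigma=T_yG_b$ because $\Sigma$ lies on one side of $\partial\Omega$, and this plane is not vertical. In a small vertical cylinder $W$ around $y$, $\Sigma$ is one graph $z=w\ge b$. Then $\chi$ equals a constant $\alpha$ on $W\cap\{z>w\}$. Since it flips across $\Sigma$ wherever $w>b$, it equals $1-\alpha$ on $W\cap\{b<z<w\}$. Put $\chi_b(y)=1-\alpha$.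

In other words, a touching sheet is treated as if it ran just above the floor. In the second case, at points of $G_b\cap W$ with $w>b$ the first rule gives $1-\alpha$, and at points with $w=b$ the second rule gives $1-\alpha$. So $\chi_b$ is locally constant on $G_b\setminus\Gamma$. Define $\chi_t$ on $G_t\setminus\Gamma$ likewise: at a touching point $\Sigma$ is a graph $z=w\le t_\varepsilon$, and $\chi_t=1-(\text{value of }\chi\text{ below }w)$.

**Step 4: the uncovered set.** Let
$$P_b=\{x\in B_1:(x,b(x))\notin\Gamma,\ \chi_b=1\},\qquad P_t=\{x\in B_1:(x,t_\varepsilon(x))\notin\Gamma,\ \chi_t=0\}.$$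
If $x\in B_1\setminus\pi(\Sigma)$, the closed vertical segment over $x$ misses $\Sigma$, so $\chi$ is constant on its interior and $\chi_b=\chi_t$ there; if the common value is $1$, then $x\in P_b$, and if it is $0$, then $x\in P_t$. Hence
$$B_1\setminus\pi(\Sigma)\subset P_b\cup P_t.\tag{12}$$
By Step 3, $P_b$ and $P_t$ are open, $\partial P_b\cap B_1\subset\pi(\Gamma\cap G_b)$ and $\partial P_t\cap B_1\subset\pi(\Gamma\cap G_t)$. If $b(x)<-\eta$, then $(x,b(x))\notin\Sigma$ and $\chi_b=0$ there by Step 2; so $P_b\subset\{b\ge-\eta\}$. In the same way $P_t\subset\{t_\varepsilon\le\eta\}=\{1-\varepsilon D(\eta)\le r<1\}$. Split $P_b=P^{in}\sqcup P^{out}$ into the parts in the balls $\overline{B_{\sqrt\eta}(p)}$ and in the annulus $\{1-D(\eta)\le r<1\}$, and let $\Gamma^{in},\Gamma^{out}$ be the parts of $\Gamma\cap G_b$ over these regions. The two regions are at positive distance, so $P^{in},P^{out}$ are open, $\partial P^{in}\subset\pi(\Gamma^{in})$ and $\partial P^{out}\cap B_1\subset\pi(\Gamma^{out})$.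

## 9. The missing area is at most $C\eta E$

**Step 1: near the rim.** We bound $|P^{out}|+|P_t|$ by a calibration-type field. Let $Z=-(1-r)x/r$, cut off smoothly near the origin and outside $B_2$. It vanishes on $\partial B_1$, and on $\{1-D(\eta)\le r\le1\}$, for small $\eta$,
$$\operatorname{div}Z=1-(n-1)\frac{1-r}r\ge\frac12.$$
Since $\mathcal H^{n-1}(\partial P^{out})\le\mathcal H^{n-1}(\Gamma)+\mathcal H^{n-1}(\partial B_1)<\infty$, Gauss–Green applies to $P^{out}$. Only the part of the reduced boundary inside $B_1$, contained in $\pi(\Gamma^{out})$, contributes. As $\pi$ is 1-Lipschitz and $1-r=D(|z|)$ on $\Gamma^{out}$,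
$$|P^{out}|\le2\int_{\pi(\Gamma^{out})}(1-r)\,d\mathcal H^{n-1}\le2\int_{\Gamma^{out}}D(|z|)\,d\mathcal H^{n-1}.$$
By (4), (6) and $|z|\le\eta$ on $\Sigma$, $D(|z|)=z^2D'(|z|)\le2\eta|z||\nu_z|$ there. In the same way $|P_t|\le2\int_{\Gamma\cap G_t}\varepsilon D(z)$ with $\varepsilon D(z)=z^2\varepsilon D'(z)\le2\eta\,z\nu_z$. With (8),
$$|P^{out}|+|P_t|\le4\eta E.\tag{13}$$

**Step 2: holes over the dents, in terms of the flux.** By the isoperimetric inequality and $|\nu_z|\ge\frac12$ on $\Gamma^{in}$ (from (6), as $\sqrt\eta<\varrho$), $\frac12\mathcal H^{n-1}(\Gamma^{in})\le F$ and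
$$|P^{in}|\le C\,\mathcal H^{n-1}(\Gamma^{in})^{\frac n{n-1}}\le C(2F)^{\frac n{n-1}}.\tag{14}$$

**Step 3: the flux forces height, hence tilt.** We find the height $a$ at which the wall can carry $F$. By Lemma 3, $F>0$. On $\Gamma\cap G_t$ we have $0<z\le\eta<\frac12$, so by (6), (10) and monotonicity of $D'$, $F\le\int_{\Gamma\cap G_t}\varepsilon D'(z)\le\varepsilon C_0D'(\eta)$. As $D'$ is continuous with $D'(0^+)=0$, there is $a\in(0,\eta)$ with $\varepsilon C_0D'(a)=F/2$. The part of $\Gamma\cap G_t$ with $z<a$ contributes at most $\varepsilon D'(a)C_0=F/2$ to $F$, so the part with $z\ge a$ contributes at least $F/2$, and by (8)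
$$E\ge\int_{\Gamma\cap G_t\cap\{z\ge a\}}z\,\nu_z\ge\tfrac12aF>0.\tag{15}$$

**Step 4: holes are negligible against tilt.** By (4), $F=2\varepsilon C_0D'(a)\le Ca^{2(n-1)}$, so $F^{1/(n-1)}\le Ca^2$. With (14) and (15),
$$|P^{in}|\le C\,F\,F^{\frac1{n-1}}\le Ca^2F\le2C\,aE\le C\eta E.\tag{16}$$

**Step 5: conclusion.** We put the bounds into (3). By (12), (13), (16), $|\pi(\Sigma)\cap B_1|\ge\omega_n-C\eta E$, and (3) gives
$$\mathrm{Area}(\Sigma)\ge|\pi(\Sigma)|+\tfrac12E\ge\omega_n+\big(\tfrac12-C\eta\big)E .$$
As $\eta=\eta_i\to0$ and $E>0$ by (15), for large $i$ this says $\mathrm{Area}(\Sigma_i)>\omega_n$, a contradiction. Proposition 2 is proved, and with it part 1 of Theorem 1, for $\Omega=\Omega_\varepsilon$ with $\varepsilon$ small and any $n\ge2$. $\blacksquare$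

**Remark (what these two estimates would give for a power-law rim).** Suppose the profile near $0$ were $D(s)=s^k$. Then $D=\frac skD'$, and Step 1 would yield only $|P^{out}|+|P_t|\le\frac4kE$, with no small factor. In Step 4 one would get $F\le Ca^{k-1}$ and $|P^{in}|\le C\,a^{\frac{k-1}{n-1}-1}E$, which is small only if $k>n$. In addition, a rim with profile $1-D(-z)$ below and $1-\varepsilon D(z)$ above, $\varepsilon\ne1$, is smooth only if $D$ is flat to infinite order. The function $e^{-1/s}$ meets all these demands at once.

## 10. The width is $\omega_n$ and is attained only by $\Sigma_0$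

Let $2\le n\le6$ and $\Omega=\Omega_\varepsilon$ with $\varepsilon>0$ as in Proposition 2.

**Step 1: $W_\Pi\le\omega_n$.** We use horizontal slices. Let $\Phi(\tau)$ be the relative boundary of $\Omega\cap\{z>s(\tau)\}$, with $s$ decreasing linearly from $L+1$ to $\min b$. This is flat-continuous, since the difference of two slices bounds, modulo $\partial\Omega$, a slab of small volume. It begins and ends at $0$, and its lift is the indicator function of $\{z>s(\tau)\}$, so its degree is $1$. The masses are $|B_{R_\varepsilon(s)}|\le\omega_n$ for $s\ge0$ (with $B_R$ the $n$-ball of radius $R$) and $|\{b<s\}|\le\omega_n$ for $s\le0$. There is no concentration of mass, because a slice has mass at most $\omega_n\tau^n$ in a ball of radius $\tau$. So if the width is set up with discrete families, the standard Almgren–Pitts interpolation theorem gives the same upper bound; for the definition of Section 1 this is not needed. A class of degree $k\ne0$ contains the $|k|$-fold concatenation of $\Phi$ or of its reversal, with the same maximal mass. Hence $W_\Pi(\Omega)\le\omega_n$ for every nontrivial $\Pi$.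

**Step 2: $W_\Pi>0$.** This makes sure that the min-max hypersurface is not empty. Let $\phi$ have degree $k\ne0$; reversing it, assume $k\ge1$, and let $f_\tau$ be its lift. The function $\tau\mapsto|\{f_\tau\ge1\}|$ is continuous, because $\big||\{f\ge1\}|-|\{g\ge1\}|\big|\le\|f-g\|_{L^1}$ for integer-valued $f,g$. It runs from $0$ to $|\Omega|$, so it equals $\frac12|\Omega|$ for some $\tau$. By the coarea formula the mass of $\phi(\tau)$ is at least the perimeter of $\{f_\tau\ge1\}$ in $\operatorname{int}\Omega$. By the relative isoperimetric inequality in the connected smooth domain $\Omega$, that perimeter is at least some $c(\Omega)>0$. So $W_\Pi\ge c(\Omega)>0$.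

**Step 3: identification.** Let $\Sigma$ be any min-max FBMH, for any $\Pi$ and any min-max sequence. By Li–Zhou it is an FBMH with positive integer multiplicities and total area $W_\Pi\in(0,\omega_n]$, so it is nonempty. Each connected component is a connected FBMH of area at most $\omega_n$, so by Proposition 2 it equals $\Sigma_0$. Therefore $\Sigma=k\Sigma_0$ with an integer $k\ge1$, and $k\omega_n=W_\Pi\le\omega_n$. Hence $k=1$ and $W_\Pi=\omega_n$. Since $\Sigma_0$ has the interior points $K\times\{0\}$ on $\partial\Omega$, it is non-proper.

This proves part 2 of Theorem 1, and with it the conjecture. $\blacksquare$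

**Remark.** The restriction $n\le6$ enters only through the theorem of Li–Zhou. Part 1 holds for all $n\ge2$ and among all connected FBMHs, proper or not, with no assumption on index or stability. In particular, when $2\le n\le 6$, every proper FBMH in $\Omega$ has area strictly greater than the width: none of its components is $\Sigma_0$, so each has area $>\omega_n=W_\Pi(\Omega)$.
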